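# Infinitely generated submodules of $H^2(\mathbb D^2)$ with essentially normal quotient

## 1. Simple zeros running into the corner $(1,1)$

Let $H^2(\mathbb D^2)$ be the Hardy space of the bidisc: the power series $f=\sum c_{ij}z^iw^j$ with $\|f\|^2=\sum|c_{ij}|^2<\infty$. The monomials form an orthonormal basis, and $H^2(\mathbb D^2)=H^2(\mathbb D)\otimes H^2(\mathbb D)$. For $\lambda=(a,b)\in\mathbb D^2$ the Szegő kernel
$$k_\lambda(z,w)=\frac1{(1-\bar az)(1-\bar bw)}$$
satisfies $f(\lambda)=\langle f,k_\lambda\rangle$. Derivatives at $\lambda$ are bounded functionals as well. Multiplication by polynomials makes $H^2(\mathbb D^2)$ a Hilbert module over $\mathbb C[z,w]$.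

**Definition (submodule, quotient module).** A submodule is a closed subspace $\mathcal M\subseteq H^2(\mathbb D^2)$ invariant under multiplication by $z$ and by $w$. Its quotient module is $\mathcal M^\perp=H^2(\mathbb D^2)\ominus\mathcal M$. The compressed shifts are $S_z=P_{\mathcal M^\perp}M_z|_{\mathcal M^\perp}$ and $S_w=P_{\mathcal M^\perp}M_w|_{\mathcal M^\perp}$.

Since $\mathcal M$ is invariant under $M_z$, the space $\mathcal M^\perp$ is invariant under $M_z^*$, and so $S_z^*=M_z^*|_{\mathcal M^\perp}$; likewise $S_w^*=M_w^*|_{\mathcal M^\perp}$. The adjoints are therefore plain restrictions, and it is easier to work with them.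

**Definition (essentially normal).** $\mathcal M^\perp$ is essentially normal if all commutators $[S_\xi^*,S_\eta]=S_\xi^*S_\eta-S_\eta S_\xi^*$, $\xi,\eta\in\{z,w\}$, are compact.

Here are two examples. If $\mathcal M=wH^2(\mathbb D^2)$, then $\mathcal M^\perp=H^2(\mathbb D)$ in the variable $z$, $S_w=0$, $S_z$ is the unilateral shift, and the only nonzero commutator $[S_z^*,S_z]$ is the rank-one projection onto the constants. So this quotient is essentially normal. If $\mathcal M=\{0\}$, then $[S_z^*,S_z]=I-M_zM_z^*$ is the projection onto the functions of $w$ alone, which has infinite rank, so this quotient is not essentially normal.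

**Definition (finitely generated).** $\mathcal M$ is finitely generated if there are $f_1,\dots,f_q\in\mathcal M$ with $\mathcal M=\overline{\{\sum_ip_if_i:p_i\in\mathbb C[z,w]\}}$. Otherwise it is infinitely generated.

We start with an infinite-dimensional quotient that can be computed completely. Throughout,
$$\varphi_a(z)=\frac{a-z}{1-\bar az},\qquad \rho(a,a')=|\varphi_a(a')|,\qquad 1-\rho(a,a')^2=\frac{(1-|a|^2)(1-|a'|^2)}{|1-\bar aa'|^2},\tag{1}$$
$$\varepsilon_n=2^{-(n+3)^2},\qquad a_n=1-\varepsilon_n,\qquad \lambda_n=(a_n,a_n)\qquad(n\ge1).$$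

**Proposition 1 (simple zeros).** Let $\mathcal N=\{f\in H^2(\mathbb D^2):f(\lambda_n)=0\text{ for all }n\}$. On $\mathcal N^\perp$ the operators $S_z-I$ and $S_w-I$ are compact, and $\mathcal N^\perp$ is essentially normal.

The proof uses three facts that will be needed again.

**Fact (block-diagonal operators).** If $T=\bigoplus_nT_n$ is bounded, with finite-dimensional blocks, then $T$ is compact if and only if $\|T_n\|\to0$. If $\|T_n\|\to0$, then $T$ is the norm limit of its finite truncations. If $\|T_n\|\not\to0$, there are unit vectors $x_n$ in infinitely many different blocks with $\|T_nx_n\|\ge c>0$. They are orthonormal, hence weakly null, so a compact $T$ would send them to a norm-null sequence.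

**Lemma 1 (almost orthogonal subspaces).** Let $E_1,E_2,\dots$ be closed subspaces of a Hilbert space, $\gamma_{nk}=\|P_{E_n}P_{E_k}\|$, and suppose $\Gamma=\bigl(\sum_{n\ne k}\gamma_{nk}^2\bigr)^{1/2}<\infty$. Then $V(x_n)=\sum x_n$ defines a bounded operator on the orthogonal sum $\bigoplus_nE_n$, and
$$\bigl|\|Vx\|^2-\|x\|^2\bigr|\le\Gamma\|x\|^2.\tag{2}$$
If $\Gamma<1$, then $V$ is invertible onto the closed span of the $E_n$. If all $E_n$ are finite dimensional, then $V^*V-I$ is compact.

*Proof.* For $x_n\in E_n$, $x_k\in E_k$ we have $|\langle x_n,x_k\rangle|=|\langle x_n,P_{E_n}P_{E_k}x_k\rangle|\le\gamma_{nk}\|x_n\|\|x_k\|$. So for finitely supported $x=(x_n)$, by the Cauchy–Schwarz inequality,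
$$\Bigl|\bigl\|\sum x_n\bigr\|^2-\sum\|x_n\|^2\Bigr|\le\sum_{n\ne k}\gamma_{nk}\|x_n\|\|x_k\|\le\Gamma\Bigl(\sum_{n,k}\|x_n\|^2\|x_k\|^2\Bigr)^{1/2}=\Gamma\|x\|^2 .$$
Applied to differences of partial sums, this shows that $\sum x_n$ converges for every $x\in\bigoplus E_n$, and (2) follows in the limit. If $\Gamma<1$, then $V$ is bounded below, so it is injective with closed range. The range contains each $E_n$ and lies in their closed span, so it equals that span.

Now let the $E_n$ be finite dimensional, $T=V^*V-I$, and let $Q_N$ be the projection onto the first $N$ summands. For finitely supported $x,y$ we have $\langle Tx,y\rangle=\sum_{n\ne k}\langle x_k,y_n\rangle$. Hence $\langle(T-Q_NTQ_N)x,y\rangle$ is the part of this sum with $\max(n,k)>N$, and the same Cauchy–Schwarz step bounds it by $\bigl(\sum_{n\ne k,\ \max(n,k)>N}\gamma_{nk}^2\bigr)^{1/2}\|x\|\|y\|$. The bracket tends to $0$, so $T$ is the norm limit of the finite-rank operators $Q_NTQ_N$. $\square$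

**Separation of the points.** For $n<k$ we have $1-a_na_k\ge1-a_n=\varepsilon_n$ and $1-a_j^2\le2\varepsilon_j$, so by (1)
$$1-\rho(a_n,a_k)^2\le\frac{4\varepsilon_n\varepsilon_k}{\varepsilon_n^2}=4\cdot2^{(n+3)^2-(k+3)^2}=4\cdot2^{-(k-n)(k+n+6)}\le4\cdot2^{-(n+k+6)}.\tag{3}$$
The outer bound is symmetric, so it holds for all $n\ne k$.

*Proof of Proposition 1.* A function lies in $\mathcal N$ exactly when it is orthogonal to every $k_{\lambda_n}$. So $\mathcal N^\perp$ is the closed span of the lines $E_n=\mathbb Ck_{\lambda_n}$. From $\langle k_{\lambda'},k_\lambda\rangle=k_{\lambda'}(\lambda)$ and (1), the normalized kernels at $\lambda=(a,b)$ and $\lambda'=(a',b')$ have inner product of squared modulus $(1-\rho(a,a')^2)(1-\rho(b,b')^2)$. Here $a=b$ and $a'=b'$, so by (3) $\gamma_{nk}=1-\rho(a_n,a_k)^2\le2^{-4}2^{-n-k}$ for $n\ne k$, and $\Gamma^2\le2^{-8}\bigl(\sum_n4^{-n}\bigr)^2=2^{-8}/9<1$. By Lemma 1, $V:\bigoplus E_n\to\mathcal N^\perp$ is invertible.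

For every $f$, $\langle f,M_z^*k_\lambda\rangle=\langle zf,k_\lambda\rangle=af(\lambda)$, so $M_z^*k_\lambda=\bar ak_\lambda$. Hence $S_z^*V=VD$ with $D$ the diagonal operator with entries $a_n\to1$. So $D-I$ is compact, and $S_z^*-I=V(D-I)V^{-1}$ is compact. The same holds for $w$. Writing $S_\xi=I+K_\xi$ with $K_\xi$ compact, $[S_\xi^*,S_\eta]=[K_\xi^*,K_\eta]$ is compact. $\square$

Notice that $S_z$ is not close to normal because of some symmetry; it is simply a compact perturbation of a scalar. What changes when the zeros are not simple? To see why one would want multiple zeros at all, we turn to generators.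

## 2. Taylor parts, generators, and the conjecture

The conjecture treated here comes from Penghui Wang, Chong Zhao, Zeyou Zhu, "Essential normality of quotient modules vs. Hilbert-Schmidtness of submodules in $H^2(\mathbb D^2)$", arXiv:2407.18455 (2024).

**Conjecture.** If $\mathcal M\subseteq H^2(\mathbb D^2)$ is an infinitely generated submodule, then $\mathcal M^\perp$ is not essentially normal.

To test it we need a way to show that many generators are required.

**Lemma 2 (counting by Taylor parts).** Suppose every element of the submodule $\mathcal M$ vanishes to order $\ge m$ at $\lambda=(a,b)$, that is, all its derivatives of order less than $m$ vanish there. Let $L$ send $f\in\mathcal M$ to its homogeneous Taylor part of degree $m$ at $\lambda$, an element of the $(m+1)$-dimensional space of homogeneous polynomials of degree $m$ in $(z-a,w-b)$. Then every generating set of $\mathcal M$ has at least $\dim L(\mathcal M)$ elements.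

*Proof.* $L$ is continuous, because it is built from finitely many derivatives at $\lambda$. Since $f$ starts in degree $m$ at $\lambda$, the degree-$m$ part of $pf$ is $p(\lambda)L(f)$. If $f_1,\dots,f_q$ generate $\mathcal M$, then $L$ maps the dense set $\{\sum p_if_i\}$ into $\operatorname{span}\{Lf_1,\dots,Lf_q\}$, which is finite dimensional, hence closed. By continuity $L(\mathcal M)$ lies in this span, so $q\ge\dim L(\mathcal M)$. $\square$

For $\lambda\in\mathbb D^2$ and $m\ge1$ put
$$I_\lambda^m=\{f\in H^2(\mathbb D^2):f\text{ vanishes to order}\ge m\text{ at }\lambda\},\qquad E_\lambda^m=H^2(\mathbb D^2)\ominus I_\lambda^m .$$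
$I_\lambda^m$ is closed because derivatives at $\lambda$ are continuous, and it is a submodule by the product rule. For instance, $E_\lambda^1=\mathbb Ck_\lambda$, and $E_0^m=\mathcal P_m:=\operatorname{span}\{z^iw^j:i+j<m\}$.

**Example (one point).** $I_\lambda^m$ contains $(z-a)^i(w-b)^{m-i}$ for $0\le i\le m$, so $L$ is onto and $I_\lambda^m$ needs at least $m+1$ generators. At $\lambda=0$ the $m+1$ monomials of degree $m$ suffice, since the Taylor polynomials of $f\in I_0^m$ are combinations of their polynomial multiples. The quotient $E_\lambda^m$ is finite dimensional, hence trivially essentially normal.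

For $\mathcal N$ in Proposition 1, Lemma 2 at $\lambda_n$ works with degree $1$ and can give at most the bound $2$. To force infinitely many generators by this method we want points $\lambda_n$ with multiplicities $m_n\to\infty$.

**A first attempt, and where it stops.** It is natural to put the points on a coordinate disc: $\lambda_n=(a_n,0)$ with $a_n\to1$, $m_n\to\infty$, $\mathcal M=\bigcap_nI_{\lambda_n}^{m_n}$. This fails as soon as $m_n\ge2$, whatever the speed of $a_n\to1$. Let $x_n(z,w)=\sqrt{1-|a_n|^2}\,/(1-\bar a_nz)$, the normalized kernel at $(a_n,0)$. It lies in $\mathcal M^\perp$, and $S_w^*x_n=M_w^*x_n=0$. The function $wx_n$ also lies in $\mathcal M^\perp$: pairing with it computes $\sqrt{1-|a_n|^2}\,\partial_wf(a_n,0)$, which vanishes for $f\in I_{\lambda_n}^2$. So $S_wx_n=wx_n$ and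
$$\langle[S_w^*,S_w]x_n,x_n\rangle=\|S_wx_n\|^2-\|S_w^*x_n\|^2=1 .$$
Moreover $x_n\to0$ weakly, because $\|x_n\|=1$ and $\langle f,x_n\rangle=\sqrt{1-|a_n|^2}\,f(a_n,0)\to0$ for polynomials $f$. Hence $[S_w^*,S_w]$ is not compact.

The obstruction sits inside each block: $S_w$ has a nilpotent part there whose size does not shrink. Compare what happens at a general point, in one variable, with multiplicity $2$. The compression of multiplication by $z$ to the two-dimensional space attached to $a$ is, as Section 3 will show, unitarily equivalent to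
$$\begin{pmatrix}a&0\\-(1-|a|^2)&a\end{pmatrix},$$
whose self-commutator has norm $(1-|a|^2)^2$. The nilpotent part carries the factor $1-|a|^2$. So the way past the obstruction is to send *both* coordinates to the circle, fast compared with the growth of the multiplicity.

**Theorem A (the conjecture is false).** Let $\varepsilon_n=2^{-(n+3)^2}$, $a_n=1-\varepsilon_n$, $\lambda_n=(a_n,a_n)$ and
$$\mathcal M=\{f\in H^2(\mathbb D^2):f\text{ vanishes to order}\ge n\text{ at }\lambda_n,\ n=1,2,\dots\}.$$
Then $\mathcal M$ is an infinitely generated submodule, and $S_z-I$, $S_w-I$ are compact (in $\bigcap_{p>0}\mathcal S_p$). Hence $\mathcal M^\perp$ is essentially normal.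

Here $\mathcal S_p$ is the Schatten class of compact operators whose singular values are in $\ell^p$. It is closed under adjoints and, since $s_j(AKB)\le\|A\|\|B\|s_j(K)$, under multiplication by bounded operators.

Two things that were immediate for simple zeros must be redone. The line $\mathbb Ck_{\lambda_n}$, on which $M_z^*$ is exactly scalar, becomes the space $E_{\lambda_n}^n$, on which we need $M_z^*$ to be nearly scalar. And the explicit inner product of two kernels must be replaced by a bound on $\|P_{E'}P_E\|$ with controlled dependence on the multiplicities. Sections 3 and 4 do these in turn.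

## 3. One point with multiplicity: the block is nearly scalar

**Step 1.** *This step moves the point $\lambda$ to the origin by a unitary.* On $H^2(\mathbb D)$ put
$$U_ag=\frac{\sqrt{1-|a|^2}}{1-\bar az}\,g\circ\varphi_a .$$
It is isometric: on $\mathbb T$ the squared modulus of the weight is $\frac{1-|a|^2}{|1-\bar a\zeta|^2}=|\varphi_a'(\zeta)|$, so $\zeta\mapsto\varphi_a(\zeta)$ is the change of variables that removes it. From $1-\bar a\varphi_a(z)=\frac{1-|a|^2}{1-\bar az}$ and $\varphi_a\circ\varphi_a=\mathrm{id}$ we get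
$$U_a^2g=\frac{\sqrt{1-|a|^2}}{1-\bar az}\cdot\frac{\sqrt{1-|a|^2}}{1-\bar a\varphi_a(z)}\,g=g .$$
So $U_a$ is unitary with $U_a^{-1}=U_a$. For $g\in H^\infty(\mathbb D)$,
$$U_aM_gU_ah=(g\circ\varphi_a)\cdot U_aU_ah=(g\circ\varphi_a)h,\qquad\text{that is,}\quad U_aM_gU_a=M_{g\circ\varphi_a}.$$
For $\lambda=(a,b)$ let $U_\lambda=U_a\otimes U_b$. The weight has no zeros and $(\varphi_a,\varphi_b)$ is a biholomorphism of $\mathbb D^2$ exchanging $0$ and $\lambda$, so $U_\lambda I_0^m=I_\lambda^m$. Taking complements,
$$E_\lambda^m=U_\lambda\mathcal P_m,\qquad\dim E_\lambda^m=\tfrac{m(m+1)}2 .$$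

**Step 2.** *This step describes compressed multiplication operators on the block.* Let $A=P_{\mathcal P_m}M_z|_{\mathcal P_m}$. It sends $z^iw^j$ to $z^{i+1}w^j$ if $i+1+j<m$ and to $0$ otherwise, so $\|A\|\le1$, $A^m=0$, and $A^j$ is the compression of $M_{z^j}$. Given $g\in H^\infty(\mathbb D)$, write $g=\sum_{j<m}\hat g(j)z^j+z^mh$ with $h\in H^\infty(\mathbb D)$. Since $z^mH^2(\mathbb D^2)\subseteq I_0^m=\mathcal P_m^\perp$, the last term compresses to $0$, and
$$P_{\mathcal P_m}M_{g(z)}|_{\mathcal P_m}=\sum_{j<m}\hat g(j)A^j=:g(A).$$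
The map $g\mapsto g(A)$ is multiplicative, because $A^m=0$. Conjugating by $U_\lambda$, for $E=E_\lambda^m$,
$$P_EM_{g(z)}|_E=U_\lambda\,(g\circ\varphi_a)(A)\,U_\lambda|_E,\qquad M_{g(z)}^*E\subseteq E.\tag{4}$$
The inclusion holds because $E^\perp=I_\lambda^m$ is invariant under multiplication by $g(z)$.

**Step 3.** *This step measures how far $\varphi_c(A)$ is from a scalar.* For $c\in\mathbb D$, $\varphi_c(z)-c=-(1-|c|^2)\frac{z}{1-\bar cz}$, so
$$\varphi_c(A)-cI=-(1-|c|^2)A(I-\bar cA)^{-1}=-(1-|c|^2)\sum_{j=0}^{m-2}\bar c^{\,j}A^{j+1},$$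
a sum of $m-1$ contractions times $1-|c|^2$. Hence
$$\|\varphi_c(A)-cI\|\le(m-1)(1-|c|^2).\tag{5}$$

**Lemma 3 (near-scalar blocks).** For $\lambda=(a,b)$, $\|(M_z^*-\bar a)|_{E_\lambda^m}\|\le(m-1)(1-|a|^2)$, and the only eigenvalue of $M_z^*|_{E_\lambda^m}$ is $\bar a$. The analogous statements hold for $M_w$ and $b$.

*Proof.* By (4) with $g(z)=z$, the operator $M_z^*|_E=(P_EM_z|_E)^*$ is unitarily equivalent to $\varphi_a(A)^*$. Apply (5) with $c=a$. Since $A$ is nilpotent, $\sigma(\varphi_a(A))=\{\varphi_a(0)\}=\{a\}$. For $w$, exchange the roles of the variables. $\square$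

## 4. The angle between two blocks

Let $E=E_\lambda^m$ and $E'=E_{\lambda'}^{m'}$. In Proposition 1 we used a formula for one inner product; now there are bases of $m(m+1)/2$ and $m'(m'+1)/2$ vectors, and we want to avoid pairing them.

Look again at $m=m'=1$. Let $x$ be the normalized kernel at $\lambda=(a,b)$ and $\psi=\varphi_{a'}(z)$, an inner function vanishing at $\lambda'$. Since $M_\psi$ is an isometry, $M_\psi M_\psi^*$ is the projection onto $\psi H^2(\mathbb D^2)$. As $k_{\lambda'}\perp\psi H^2(\mathbb D^2)$ and $M_\psi^*x=\overline{\varphi_{a'}(a)}x$,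
$$\|P_{E'}x\|^2\le1-\|M_\psi^*x\|^2=1-\rho(a,a')^2 .$$
So $x$ is nearly orthogonal to $E'$ because it lies almost entirely in $\psi H^2(\mathbb D^2)$. This argument survives multiplicities: take $\psi=\varphi_{a'}(z)^{m'}$, and use (5) to see that $M_\psi^*$ nearly preserves norms on $E$.

**Lemma 4 (angles).** For $\lambda=(a,b)$, $\lambda'=(a',b')$, $E=E_\lambda^m$, $E'=E_{\lambda'}^{m'}$,
$$\|P_{E'}P_E\|^2\le2mm'\bigl(1-\rho(a,a')^2\bigr),\tag{6}$$
and likewise with $b,b'$ in place of $a,a'$.

*Proof.* Let $\delta=1-\rho(a,a')^2$. If $2mm'\delta\ge1$, then (6) is trivial. Assume $2mm'\delta<1$, so that $m\delta<1$.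

**Step 1.** *This step bounds $M_{\varphi_{a'}(z)}^*$ from below on $E$.* The automorphism $\varphi_{a'}\circ\varphi_a$ of $\mathbb D$ vanishes exactly at $c=\varphi_a(a')$, so it equals $\omega\varphi_c$ with $|\omega|=1$, and $|c|^2=1-\delta$. By (4), $M_{\varphi_{a'}(z)}^*|_E$ is unitarily equivalent to $(\omega\varphi_c(A))^*$. By (5), for $y\in E$,
$$\|M_{\varphi_{a'}(z)}^*y\|\ge\bigl(|c|-(m-1)\delta\bigr)\|y\|\ge(1-m\delta)\|y\|,$$
where we used $|c|\ge|c|^2=1-\delta$.

**Step 2.** *This step passes to the power $\psi=\varphi_{a'}(z)^{m'}$.* Since $M_{\varphi_{a'}(z)}^*E\subseteq E$, Step 1 can be iterated $m'$ times. For a unit vector $x\in E$, Bernoulli's inequality gives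
$$\|M_\psi^*x\|\ge(1-m\delta)^{m'}\ge1-mm'\delta>0 .$$

**Step 3.** *This step converts the lower bound into near-orthogonality to $E'$.* Since $\psi$ vanishes to order $m'$ at $\lambda'$, we have $\psi H^2(\mathbb D^2)\subseteq I_{\lambda'}^{m'}$, so $E'\perp\psi H^2(\mathbb D^2)$. As $M_\psi$ is an isometry, $\|P_{\psi H^2}x\|=\|M_\psi^*x\|$. Hence
$$\|P_{E'}x\|^2\le1-\|M_\psi^*x\|^2\le1-(1-mm'\delta)^2\le2mm'\delta .$$
The statement for $b,b'$ follows by exchanging the variables. $\square$

## 5. The counterexample: proof of Theorem A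

**Step 1.** *This step shows that $\mathcal M$ is infinitely generated.* $\mathcal M$ is an intersection of closed submodules, hence a closed submodule. Fix $n$. All elements of $\mathcal M$ vanish to order $\ge n$ at $\lambda_n$, so by Lemma 2 it suffices that the degree-$n$ Taylor part $L$ at $\lambda_n$ maps $\mathcal M$ onto the full $(n+1)$-dimensional space. Since $\sum_kk\varepsilon_k<\infty$ and the $a_k\in(0,1)$ are distinct, the Blaschke product $B_n=\prod_{k\ne n}\varphi_{a_k}^k$ converges and $B_n(a_n)\ne0$. The bounded functions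
$$B_n(z)(z-a_n)^j(w-a_n)^{n-j},\qquad0\le j\le n,$$
vanish to order $\ge k$ at $\lambda_k$ for $k\ne n$ because of $B_n$, and to order $\ge n$ at $\lambda_n$ because of the other factors. So they lie in $\mathcal M$, and their images $B_n(a_n)(z-a_n)^j(w-a_n)^{n-j}$ span the target of $L$. Hence every generating set has at least $n+1$ elements. As $n$ is arbitrary, $\mathcal M$ is not finitely generated.

**Step 2.** *This step puts $\mathcal M^\perp$ in coordinates.* Let $E_n=E_{\lambda_n}^n$. Since $\mathcal M=\bigcap_nE_n^\perp$, $\mathcal M^\perp$ is the closed span of the $E_n$. By Lemma 4 and (3), for $n\ne k$,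
$$\gamma_{nk}^2\le2nk\cdot4\cdot2^{-(n+k+6)}=\tfrac18\,n2^{-n}\,k2^{-k},\qquad\text{so}\qquad\Gamma^2\le\tfrac18\Bigl(\sum_nn2^{-n}\Bigr)^2=\tfrac18\cdot4=\tfrac12 .$$
Thus $\Gamma<1$, and by Lemma 1 the operator $V:\bigoplus_nE_n\to\mathcal M^\perp$, $V(x_n)=\sum x_n$, is invertible.

**Step 3.** *This step shows that $S_z-I$ is compact and in every Schatten class.* We have $S_z^*=M_z^*|_{\mathcal M^\perp}$ and $M_z^*E_n\subseteq E_n$, so $S_z^*V=VD_z$ with $D_z=\bigoplus_nM_z^*|_{E_n}$. By Lemma 3, on the $n$-th block
$$\|D_z-I\|\le(n-1)(1-a_n^2)+(1-a_n)\le2(n-1)\varepsilon_n+\varepsilon_n\le2n\varepsilon_n\to0 .$$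
The blocks are finite dimensional, so $D_z-I$ is compact. The $n$-th block contributes at most $\frac{n(n+1)}2$ singular values, each at most $2n\varepsilon_n$, and $\sum_n\frac{n(n+1)}2(2n\varepsilon_n)^p<\infty$ for every $p>0$. Hence $D_z-I\in\bigcap_{p>0}\mathcal S_p$, and so does $S_z^*-I=V(D_z-I)V^{-1}$ and its adjoint $S_z-I$. The same argument applies to $w$.

**Step 4.** *This step draws the conclusion on commutators.* Write $S_\xi=I+K_\xi$ with $K_\xi$ compact. Then $[S_\xi^*,S_\eta]=[K_\xi^*,K_\eta]$ is compact for all $\xi,\eta\in\{z,w\}$. So $\mathcal M^\perp$ is essentially normal although $\mathcal M$ is infinitely generated, and the conjecture is disproved. $\blacksquare$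

## 6. The criterion $(m_n-1)(1-|a_n|)\to0$ and the orthogonal model

In the proof we only needed $(m_n-1)(1-|a_n|)\to0$ and almost orthogonality of the blocks. The next theorem says that, given the almost orthogonality, this condition is exact.

**Theorem B (sharp criterion).** Let $\lambda_n=(a_n,b_n)$ be distinct points of $\mathbb D^2$, $m_n\ge1$ integers ($n\ge1$), $E_n=E_{\lambda_n}^{m_n}$, $\mathcal M=\bigcap_nI_{\lambda_n}^{m_n}$. Assume that $V:(x_n)\mapsto\sum x_n$ is bounded from $\bigoplus_nE_n$ (orthogonal sum) to $H^2(\mathbb D^2)$, with $V^*V-I$ compact. This holds, for example, if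
$$\sum_{n\ne k}m_nm_k\min\{1-\rho(a_n,a_k)^2,\,1-\rho(b_n,b_k)^2\}<\infty .\tag{7}$$
Then:

1. $[S_z^*,S_z]$ is compact iff $(m_n-1)(1-|a_n|)\to0$; $[S_w^*,S_w]$ is compact iff $(m_n-1)(1-|b_n|)\to0$; and $\mathcal M^\perp$ is essentially normal iff both limits hold.
2. Every generating set of $\mathcal M$ has at least $\sup_n(m_n+1)$ elements. So $\mathcal M$ is infinitely generated if $\sup_nm_n=\infty$.

That (7) suffices follows from what we have: by Lemma 4 it gives $\sum_{n\ne k}\gamma_{nk}^2<\infty$, and the blocks are finite dimensional, so Lemma 1 shows that $V$ is bounded and $V^*V-I$ is compact.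

From now on we assume only that $V$ is bounded and $V^*V-I$ is compact. Put $D_z=\bigoplus_nM_z^*|_{E_n}$ and $D_w=\bigoplus_nM_w^*|_{E_n}$. These are commuting contractions, and $M_z^*V=VD_z$, $M_w^*V=VD_w$.

**Step 1.** *This step shows that $V$ is invertible onto $\mathcal M^\perp$.* Inequality (2) with $\Gamma<1$ is no longer available, and we use distinctness of the points instead. The operator $V^*V$ is positive and differs from $I$ by a compact selfadjoint operator. So $\ker V=\ker V^*V$ is finite dimensional, and $V^*V$ is bounded below on $(\ker V)^\perp$. Hence $\operatorname{ran}V$ is closed. It contains all $E_n$ and lies in their closed span, so $\operatorname{ran}V=\mathcal M^\perp$.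

By the intertwining relations, $\ker V$ is invariant under $D_z$ and $D_w$. If $\ker V\ne0$, these two commuting operators on a nonzero finite-dimensional complex space have a joint eigenvector $(x_n)\in\ker V$. If $x_n\ne0$, then $x_n$ is a joint eigenvector of $M_z^*|_{E_n}$, $M_w^*|_{E_n}$, and by Lemma 3 the joint eigenvalue is $(\bar a_n,\bar b_n)$. The $\lambda_n$ are distinct, so exactly one $x_n$ is nonzero, and then $V(x_k)_k=x_n\ne0$, a contradiction. So $V$ is invertible onto $\mathcal M^\perp$.

**Step 2.** *This step replaces $V$ by a unitary at the cost of a compact error.* Write $V=W|V|$ with $W$ unitary from $\bigoplus E_n$ onto $\mathcal M^\perp$. The identity $|V|-I=(V^*V-I)(|V|+I)^{-1}$ shows that $|V|-I$ is compact, and then so is $|V|^{-1}-I=-|V|^{-1}(|V|-I)$. From $S_z^*V=VD_z$ we get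
$$W^*S_z^*W=|V|D_z|V|^{-1}=D_z+\text{compact},\qquad W^*S_w^*W=D_w+\text{compact}.\tag{8}$$
Consequently $[S_z^*,S_z]$ is compact iff $[D_z,D_z^*]$ is, and by the fact on block-diagonal operators this holds iff the norms of the self-commutators of the blocks $P_{E_n}M_z|_{E_n}$ tend to $0$.

## 7. The self-commutator of one block

**Step 1.** *This step reduces a block to one-variable operators.* By (4), with $a=a_n$ and $m=m_n$, the block $P_{E_n}M_z|_{E_n}$ is unitarily equivalent to $\varphi_a(A)$ on $\mathcal P_m$. The operator $A$ respects the orthogonal decomposition $\mathcal P_m=\bigoplus_{j<m}\operatorname{span}\{1,z,\dots,z^{m-j-1}\}w^j$. On the $j$-th summand it acts as $J_{m-j}$, where $J_k$ is the compressed shift on $H^2(\mathbb D)\ominus z^kH^2(\mathbb D)$. So the block is $\bigoplus_{k=1}^m\varphi_a(J_k)$.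

The unitary $U_a$ takes $z^kH^2(\mathbb D)$ onto $\theta H^2(\mathbb D)$ with $\theta=\varphi_a^k$, since $U_aM_{z^k}=M_{\varphi_a^k}U_a$, and $U_aM_{\varphi_a}U_a=M_z$. As in Step 2 of Section 3, $\varphi_a(J_k)$ is the compression of $M_{\varphi_a}$. Hence $\varphi_a(J_k)$ is unitarily equivalent to $S_\theta:=P_KM_z|_K$ on $K=H^2(\mathbb D)\ominus\theta H^2(\mathbb D)$.

**Lemma 5.** With $r=|a|^2$ and $\theta=\varphi_a^k$, $\|[S_\theta^*,S_\theta]\|=\nu_k(r)$, where
$$\nu_k(r)^2=(1-r^k)^2-k^2r^{k-1}(1-r)^2.\tag{9}$$

*Proof.* Write $(x\otimes y)h=\langle h,y\rangle x$ and recall $S_\theta^*=M_z^*|_K$. Let $P_+$ be the projection of $L^2(\mathbb T)$ onto $H^2(\mathbb D)$; then $P_{\theta H^2}y=\theta P_+(\bar\theta y)$.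

*First product.* Since $M_zM_z^*=I-1\otimes1$, compressing to $K$ gives $I-S_\theta S_\theta^*=u\otimes u$ with $u=P_K1=1-\theta P_+(\bar\theta)=1-\overline{\theta(0)}\theta$. Also $\|u\|^2=\langle u,1\rangle=1-|\theta(0)|^2=1-r^k$, as $\theta(0)=a^k$.

*Second product.* Let $x\in K$. Then $\bar\theta x\perp H^2(\mathbb D)$ in $L^2(\mathbb T)$, because $\langle\bar\theta x,h\rangle=\langle x,\theta h\rangle=0$. So $z\bar\theta x$ has no Fourier coefficients of positive index, and $P_+(z\bar\theta x)$ is the constant $\langle z\bar\theta x,1\rangle=\langle zx,\theta\rangle=\langle x,v\rangle$ with $v=M_z^*\theta$. Hence $S_\theta x=zx-\langle x,v\rangle\theta$, and applying $M_z^*$,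
$$S_\theta^*S_\theta x=x-\langle x,v\rangle v .$$
Here $v\in K$, since $\langle M_z^*\theta,\theta h\rangle=\langle\theta,z\theta h\rangle=\langle1,zh\rangle=0$. So $I-S_\theta^*S_\theta=v\otimes v$, and $\|v\|^2=\|\theta\|^2-|\theta(0)|^2=1-r^k$.

*Inner product.* As $v\in K$, $\langle v,u\rangle=\langle v,1\rangle=v(0)=\theta'(0)$, and $\theta'(0)=k\varphi_a(0)^{k-1}\varphi_a'(0)$ has modulus $k|a|^{k-1}(1-|a|^2)$.

*Conclusion.* $[S_\theta^*,S_\theta]=u\otimes u-v\otimes v$ is selfadjoint, of rank at most $2$, with trace $\|u\|^2-\|v\|^2=0$. Its nonzero eigenvalues, if any, are therefore $\pm\nu$, and its norm is $\nu\ge0$ with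
$$2\nu^2=\operatorname{tr}(u\otimes u-v\otimes v)^2=\|u\|^4+\|v\|^4-2|\langle u,v\rangle|^2=2(1-r^k)^2-2k^2r^{k-1}(1-r)^2.\qquad\square$$

As a check, $\nu_1=0$ (a $1\times1$ block), and
$$\nu_2(r)^2=(1-r^2)^2-4r(1-r)^2=(1-r)^2\bigl((1+r)^2-4r\bigr)=(1-r)^4,$$
in agreement with the $2\times2$ matrix in Section 2.

With $r_n=|a_n|^2$ we have proved: $[S_z^*,S_z]$ is compact if and only if
$$\mu_n:=\max_{1\le k\le m_n}\nu_k(r_n)\to0.\tag{10}$$

## 8. The threshold $k\approx\eta/(1-r)$: proof of part 1 of Theorem B

**Step 1.** *This step proves that the limits are sufficient.* If $(m_n-1)(1-|a_n|)\to0$, then $(m_n-1)(1-|a_n|^2)\to0$. By Lemma 3, $D_z=\bigoplus_n\bar a_nI_{E_n}+\text{compact}$, a compact perturbation of a normal operator, so $[S_z^*,S_z]$ is compact by (8). The same holds for $w$. If both limits hold, then $D_z$ and $D_w$ are compact perturbations of the operators $\bigoplus\bar a_nI_{E_n}$ and $\bigoplus\bar b_nI_{E_n}$. These and their adjoints all commute, so by (8) all $[S_\xi^*,S_\eta]$ are compact.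

**Step 2.** *This step proves that the limit is necessary.* Testing (10) with $k=2$ alone tells us only that $|a_n|\to1$ along indices with $m_n\ge2$. The growth of $m_n$ is seen by choosing $k$ comparable to $1/(1-r_n)$.

Suppose $(m_n-1)(1-|a_n|)\not\to0$ but $\mu_n\to0$. Pass to a subsequence with $(m_n-1)(1-|a_n|)\ge\eta>0$. Then $m_n\ge2$ and, since $1-r_n\ge1-|a_n|$, also $m_n(1-r_n)\ge\eta$. From $k=2$ we get $(1-r_n)^2=\nu_2(r_n)\le\mu_n\to0$, so $r_n\to1$. Let
$$k_n=\lceil\eta/(1-r_n)\rceil .$$
Since $m_n$ is an integer with $m_n\ge\eta/(1-r_n)$, we have $k_n\le m_n$. Moreover $k_n(1-r_n)\to\eta$, and because $\log r_n=-(1-r_n)(1+o(1))$, both $r_n^{k_n}$ and $r_n^{k_n-1}$ tend to $e^{-\eta}$. By (9),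
$$\nu_{k_n}(r_n)^2\to(1-e^{-\eta})^2-\eta^2e^{-\eta}=e^{-\eta}\bigl((e^{\eta/2}-e^{-\eta/2})^2-\eta^2\bigr)=4e^{-\eta}\bigl(\sinh^2(\eta/2)-(\eta/2)^2\bigr)>0,$$
which contradicts $\mu_n\to0$. The case of $w$ is symmetric. Finally, if $\mathcal M^\perp$ is essentially normal, both self-commutators are compact, so both limits hold. This proves part 1. $\blacksquare$

**Remark.** Non-essential normality does occur for some infinitely generated modules in this class. Take Rudin-type data $b_n=0$, $m_n\to\infty$, with $a_n\to1$ fast enough for (7). For instance, $m_n=n$ and $a_n=1-\varepsilon_n$ as before will do, since by (3) the sum in (7) is at most $\sum_{n,k}nk\cdot4\cdot2^{-(n+k+6)}<\infty$. Then $(m_n-1)(1-|b_n|)=m_n-1\not\to0$, so $[S_w^*,S_w]$ is not compact, as we also saw by hand in Section 2. The condition on $b_n$ is exactly what fails here and holds in Theorem A.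

## 9. Counting generators without a Blaschke product: proof of part 2

In Theorem A we wrote down functions in $\mathcal M$ with prescribed Taylor parts. Under the hypothesis of Theorem B we have no such functions at hand (some $a_k$ may even coincide), so we count dimensions on the side of $\mathcal M^\perp$.

Fix $n$. Let $Q$ be the closed span of the $E_k$, $k\ne n$, and $E_n'=E_{\lambda_n}^{m_n+1}\supseteq E_n$. Since $V$ is invertible (Section 6), $Q=V\bigl(\bigoplus_{k\ne n}E_k\bigr)$ and $\mathcal M^\perp=Q\dotplus E_n$ (a direct sum, not necessarily orthogonal).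

**Step 1.** *This step shows $Q\cap E_n'=0$.* This space is finite dimensional and invariant under the commuting operators $M_z^*$, $M_w^*$. If it were nonzero, it would contain a joint eigenvector $y$, and by Lemma 3 applied to $E_n'$ the joint eigenvalue is $(\bar a_n,\bar b_n)$. Then
$$\langle y,z^iw^j\rangle=\langle M_z^{*i}M_w^{*j}y,1\rangle=\bar a_n^i\bar b_n^j\,y(0),$$
so $y=y(0)k_{\lambda_n}$. But $k_{\lambda_n}\in E_n$, because $m_n\ge1$. So $0\ne y\in Q\cap E_n=0$, a contradiction.

**Step 2.** *This step shows $E_n'\cap\mathcal M^\perp=E_n$.* The inclusion $\supseteq$ is clear. If $y\in E_n'\cap\mathcal M^\perp$, write $y=q+e$ with $q\in Q$, $e\in E_n$. Then $q=y-e\in Q\cap E_n'=0$, so $y=e\in E_n$.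

**Step 3.** *This step computes the dimension of the space of Taylor parts.* Let $\mathcal M'=\mathcal M\cap I_{\lambda_n}^{m_n+1}$. Its complement is the closure of $\mathcal M^\perp+E_n'$, which is already closed because $\mathcal M^\perp$ is closed and $E_n'$ is finite dimensional. Hence
$$\dim\mathcal M/\mathcal M'=\dim\bigl((\mathcal M^\perp+E_n')/\mathcal M^\perp\bigr)=\dim E_n'/(E_n'\cap\mathcal M^\perp)=\dim E_n'/E_n,$$
and $\dim E_n'/E_n=\frac{(m_n+1)(m_n+2)}2-\frac{m_n(m_n+1)}2=m_n+1$. The elements of $\mathcal M$ vanish to order $\ge m_n$ at $\lambda_n$, and $\mathcal M'$ is the kernel on $\mathcal M$ of the map $L$ taking the degree-$m_n$ Taylor part at $\lambda_n$. So $\dim L(\mathcal M)=m_n+1$, and by Lemma 2 every generating set of $\mathcal M$ has at least $m_n+1$ elements. As $n$ is arbitrary, part 2 follows. $\blacksquare$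

## 10. Prescribing the essential spectrum inside $\mathbb T^2$

In Theorem A all points tend to $(1,1)$, and modulo compacts $S_z$ and $S_w$ are the identity. Rotating the points gives much more freedom.

**Theorem C.** For every nonempty compact $X\subseteq\mathbb T^2$ there is an infinitely generated $\mathcal M$ with $\mathcal M^\perp$ essentially normal such that the $C^*$-algebra generated by $I,S_z,S_w$ modulo compacts is $C(X)$, with $S_z,S_w$ corresponding to the coordinate functions.

*Proof.*

**Step 1.** *This step chooses the data.* Choose a sequence $(\alpha_n,\beta_n)\in X$ in which each element of a countable dense subset of $X$ occurs infinitely often. Its set of cluster points is closed, contained in $X$, and contains a dense subset of $X$, so it is $X$. Put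
$$m_n=n,\qquad\varepsilon_n=2^{-(n+3)^2},\qquad\lambda_n=(a_n,b_n)=\bigl((1-\varepsilon_n)\alpha_n,(1-\varepsilon_n)\beta_n\bigr),\qquad\mathcal M=\bigcap_nI_{\lambda_n}^{m_n}.$$
The moduli $1-\varepsilon_n$ are distinct, so the points are distinct.

**Step 2.** *This step checks the hypotheses of Theorem B.* For $n<k$, $|1-\bar a_na_k|\ge1-|a_n|=\varepsilon_n$, so by (1) $1-\rho(a_n,a_k)^2\le4\varepsilon_k/\varepsilon_n\le4\cdot2^{-(n+k+6)}$ exactly as in (3). So the sum in (7) is at most $\sum_{n,k}nk\cdot4\cdot2^{-(n+k+6)}<\infty$. Also $(m_n-1)(1-|a_n|)=(m_n-1)(1-|b_n|)=(n-1)\varepsilon_n\to0$ and $\sup m_n=\infty$. By Theorem B, $\mathcal M$ is infinitely generated and $\mathcal M^\perp$ is essentially normal.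

**Step 3.** *This step identifies $S_z,S_w$ modulo compacts.* By Lemma 3, $D_z=\bigoplus_n\bar a_nI_{E_n}+\text{compact}$, and $|a_n-\alpha_n|=\varepsilon_n\to0$. Taking adjoints in (8),
$$W^*S_zW=\bigoplus_n\alpha_nI_{E_n}+\text{compact},\qquad W^*S_wW=\bigoplus_n\beta_nI_{E_n}+\text{compact}.$$

**Step 4.** *This step computes the norm in the Calkin algebra.* Let $p$ be a polynomial in $z,\bar z,w,\bar w$. Modulo compacts $S_z,S_z^*,S_w,S_w^*$ commute, so the class of $p(S_z,S_z^*,S_w,S_w^*)$ is well defined. It corresponds to the class of $T=\bigoplus_nc_nI_{E_n}$ with $c_n=p(\alpha_n,\bar\alpha_n,\beta_n,\bar\beta_n)$. The Calkin norm of $T$ is $\limsup|c_n|$. It is at most this, because deleting finitely many finite-dimensional blocks is a finite-rank change. It is at least this, because for unit vectors $e_n\in E_n$ and compact $K$ we have $\|(T-K)e_n\|\ge|c_n|-\|Ke_n\|$ with $\|Ke_n\|\to0$. Finally, $\limsup_n|c_n|=\max_X|p|$: the inequality $\le$ holds because all $(\alpha_n,\beta_n)$ lie in $X$, and $\ge$ holds because the point of $X$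 where $|p|$ is maximal is a cluster point of the sequence.

**Step 5.** *This step assembles the isomorphism.* By Step 4, sending $p|_X$ to the class of $p(S_z,S_z^*,S_w,S_w^*)$ is well defined and isometric. It is a $*$-homomorphism, and its image is dense in the $C^*$-algebra generated by $I,S_z,S_w$ modulo compacts. By the Stone–Weierstrass theorem the functions $p|_X$ are dense in $C(X)$. So the map extends to a $*$-isomorphism of $C(X)$ onto that algebra, under which the coordinate functions correspond to $S_z$ and $S_w$. $\blacksquare$
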